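\title{The microlocal multiplicity of a matroid is nonnegative}

\begin{abstract}
The microlocal multiplicity $m_M$ of a loopless matroid $M$ is an alternating sum, over the flats of $M$, of values of characteristic and Kazhdan--Lusztig polynomials. We prove that $m_M\ge 0$, with equality exactly when the simplification of $M$ has a Boolean direct summand. The number $m_M$ is the value at $t=1$ of a palindromic polynomial $R_M(t)$ that satisfies a deletion recursion with nonnegative terms. Consequently $R_M$ is $\gamma$-positive. Its linear $\gamma$-coefficient is Crapo's beta invariant when the rank is at least two, and this gives explicit lower bounds for $m_M$ together with their equality cases.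
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The invariant}
Let $M$ be a matroid on a finite set $E$, with rank function $\operatorname{rk}$ and rank $d=\operatorname{rk}E$. The \emph{closure} of $X\subseteq E$ is $\operatorname{cl}(X)=\{x\in E:\operatorname{rk}(X\cup\{x\})=\operatorname{rk}X\}$, and $X$ is a \emph{flat} if $\operatorname{cl}(X)=X$. The flats, ordered by inclusion, form a lattice $\mathcal L(M)$. Flats of rank $1$, $2$ and $d-1$ are called \emph{points}, \emph{lines} and \emph{hyperplanes}, and $\operatorname{crk}F=d-\operatorname{rk}F$ is the corank. A \emph{loop} is an element of rank $0$; thus $M$ is loopless if and only if $\emptyset$ is a flat. For $X\subseteq E$, the \emph{restriction} $M|X$ is the matroid on $X$ with the same rank function, and the \emph{contraction} $M/X$ is the matroid on $E\setminus X$ with rank function $A\mapsto\operatorname{rk}(A\cup X)-\operatorname{rk}X$. The contraction $M/X$ is loopless exactly when $X$ is a flat. The \emph{characteristic polynomial} of $M$ is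
\[
\chi_M(t)=\sum_{X\subseteq E}(-1)^{|X|}\,t^{\,d-\operatorname{rk}X}.
\]
The \emph{Kazhdan--Lusztig polynomial} of Elias, Proudfoot and Wakefield is the unique assignment $M\mapsto P_M(t)$ of a polynomial to each loopless matroid such that $P_M=1$ if $d=0$, $\deg P_M<d/2$ if $d>0$, and
\begin{equation}\label{eq:KL}
t^{d}P_M(t^{-1})=\sum_{F\in\mathcal L(M)}\chi_{M|F}(t)\,P_{M/F}(t).
\end{equation}
The \emph{microlocal multiplicity} of a loopless matroid $M$ of rank $d$ is the integer
\begin{equation}\label{eq:m}
m_M=(-1)^{d}\sum_{F\in\mathcal L(M)}2^{\operatorname{rk}F}\,\chi_{M|F}(1/2)\,P_{M/F}(1).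
\end{equation}
When $M$ is realizable over $\mathbb C$, it is known that $m_M$ is the multiplicity of the characteristic cycle of the intersection complex of the matroid Schubert variety at the conormal variety of the all-infinity point, and hence that $m_M\ge0$. Formula \eqref{eq:m} makes sense without a realization. The problem, which comes from Wang \cite{Wang}, is to decide whether $m_M\ge0$ for every loopless matroid, and to determine when $m_M=0$. No geometry of the Schubert variety is used below.

\subsection*{Small cases}
Let $U_{k,n}$ be the uniform matroid on $n$ elements, in which $\operatorname{rk}X=\min(|X|,k)$. In rank $0$ we have $m_M=1$.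

A loopless matroid of rank $1$ has the flats $\emptyset$ and $E$, and $\chi_M=t-1$. The polynomial $P_M$ is a constant $p$, and \eqref{eq:KL} reads $tp=p+(t-1)$, so $p=1$. Hence $m_M=-\bigl(1+2(\tfrac12-1)\bigr)=0$.

For $M=U_{2,n}$ with $n\ge2$ we have $\chi_M=t^2-nt+n-1$. Again $P_M$ is a constant $p$, and $t^2p=p+n(t-1)+\chi_M=p-1+t^2$ gives $p=1$. The empty flat, the $n$ points and $E$ contribute $1$, $-n$ and $4\chi_M(1/2)=2n-3$ to the sum in \eqref{eq:m}, so $m_{U_{2,n}}=n-2$.

For $M=U_{3,4}$ we have $\chi_M=t^3-4t^2+6t-3$, and $P_M=1+2t$ by Lemma~\ref{lem:Z} below. The flats of rank $0,1,2,3$ contribute $3$, $-4$, $6$, $-7$, so $m_{U_{3,4}}=2$. The answer is small compared with the terms, and no term-by-term estimate can detect its sign.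

These cases suggest the vanishing criterion. The \emph{direct sum} $M_1\oplus M_2$ is the matroid on $E_1\sqcup E_2$ with rank function $\operatorname{rk}_1+\operatorname{rk}_2$, and $m_{M_1\oplus M_2}=m_{M_1}m_{M_2}$ (a known fact, which also follows from Lemma~\ref{lem:mult} and Proposition~\ref{prop:R}). A \emph{Boolean} matroid is one of the form $U_{k,k}=U_{1,1}\oplus\dots\oplus U_{1,1}$, and $N$ \emph{has a Boolean summand} if $N\cong B\oplus N'$ with $B$ Boolean of rank at least $1$ and $N'$ arbitrary. Since $m_{U_{1,1}}=0$, a Boolean summand forces $m=0$; and among the $U_{2,n}$ only the Boolean matroid $U_{2,2}$ has $m=0$. One correction is needed: $U_{1,2}$ has $m=0$ but no Boolean summand. The reason is that $m_M$ depends only on $\mathcal L(M)$, so the criterion must be applied to the \emph{simplification} $\operatorname{si}(M)$, the restriction of $M$ to a set consisting of one non-loop element from each point.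

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $M$ be a loopless matroid. Then $m_M\ge0$. Moreover, the following are equivalent:
\begin{enumerate}
\item[(a)] $m_M=0$;
\item[(b)] $\operatorname{si}(M)$ has a Boolean summand;
\item[(c)] $\mathcal L(M)\cong\mathcal L(B)\times\mathcal L(N)$ for a Boolean matroid $B$ of rank at least $1$ and some matroid $N$.
\end{enumerate}
\end{theorem}

We prove a stronger statement about a polynomial. Let $\mu$ be the M\"obius function of $\mathcal L(M)$, recalled in Section~\ref{sec:background}, and let $[t^k]f$ denote the coefficient of $t^k$ in $f$. For $M$ loopless of rank $d$ put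
\[
Z_M(t)=\sum_{F\in\mathcal L(M)}t^{\operatorname{rk}F}P_{M/F}(t),\qquad
R_M(t)=(-1)^d\sum_{G\in\mathcal L(M)}\mu(\emptyset,G)\,(1+t)^{\operatorname{rk}G}Z_{M/G}(t),
\]
\[
\tau(M)=\begin{cases}[t^{(d-1)/2}]P_M(t)&d\text{ odd},\\ 0&d\text{ even},\end{cases}
\qquad \beta(M)=(-1)^{d-1}\chi_M'(1).
\]
Thus $\tau(M)$ is, in odd rank, the coefficient of the highest power of $t$ that the degree bound allows in $P_M$, and $\beta(M)$ is Crapo's beta invariant. An element $e$ is a \emph{coloop} if $\operatorname{rk}(E\setminus\{e\})=d-1$. We write $X\cup e$, $X\setminus e$, $M/e$ for $X\cup\{e\}$, $X\setminus\{e\}$, $M/\{e\}$, we put $M\setminus e=M|(E\setminus e)$, and we let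
\[
S(M,e)=\{F\in\mathcal L(M): e\notin F,\ F\cup e\in\mathcal L(M)\}.
\]
Connected components are recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:strong}
Let $M$ be a loopless matroid of rank $d$.
\begin{enumerate}
\item[(i)] $R_M(1)=m_M$, and $R_M(t)=\sum_{k=0}^{\lfloor d/2\rfloor}\rho_k(M)\,t^k(1+t)^{d-2k}$ with nonnegative integers $\rho_k(M)$. Hence $m_M=\sum_k2^{d-2k}\rho_k(M)$. If $d\ge1$ then $\rho_0(M)=0$, and if $d\ge2$ then $\rho_1(M)=\beta(M)$.
\item[(ii)] If $e$ is not a coloop and $\{e\}$ is a flat, then
\[
m_M=m_{M\setminus e}+2\,m_{M/e}+\sum_{F\in S(M,e)}\tau\bigl(M/(F\cup e)\bigr)\,m_{M|F}.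
\]
\item[(iii)] If $\operatorname{si}(M)$ has no coloops and has connected components $M_1,\dots,M_c$ of ranks $d_1,\dots,d_c$ (necessarily at least $2$), then
\[
m_M\ \ge\ \prod_{j=1}^c2^{d_j-2}\beta(M_j)\ \ge\ 2^{d-2c}\ \ge\ 1.
\]
\item[(iv)] In \textup{(iii)}, $m_M=\prod_j2^{d_j-2}\beta(M_j)$ if and only if $d_j\in\{2,3\}$ for all $j$. If $M$ is simple and connected of rank $d\ge4$, then $m_M\ge2^{d-2}\beta(M)+2^{d-4}$, and equality is attained for $d=4$ and for $d=5$. Finally, $m_M=1$ if and only if $\operatorname{si}(M)$ is a (possibly empty) direct sum of copies of $U_{2,3}$.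
\end{enumerate}
\end{theorem}

Part (i) says that $R_M$ is \emph{$\gamma$-positive}, with $\gamma$-coefficients $\rho_k(M)$.

\subsection*{The method}
The signs in \eqref{eq:m} come from the characteristic polynomial, which obeys a deletion--contraction rule with a minus sign that the factor $(-1)^d$ can absorb. One therefore wants a deletion rule for the other factor as well. Exchanging the order of summation in \eqref{eq:m} replaces $P$ by $Z$, and $Z$ has a deletion formula, due to Braden and Vysogorets \cite{BV}, whose correction terms are weighted by values of $\tau$. Combining the two rules gives (ii), and $m_M\ge0$ follows by induction because $\tau\ge0$. The variable $t$ is kept for a reason: it splits $m_M$ into the nonnegative pieces $2^{d-2k}\rho_k$, and the piece $k=1$ is a classical invariant that is positive on connected matroids. This gives the vanishing criterion with no further induction.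

\section{Background}\label{sec:background}

\subsection*{Minors and the M\"obius function}
Let $M$ be loopless and let $F\le G$ be flats. The flats of $M|F$ are the flats of $M$ contained in $F$, the flats of $M/F$ are the sets $H\setminus F$ with $H\ge F$ a flat of $M$, and
\[
(M/F)|(G\setminus F)=(M|G)/F,\qquad (M/F)/(G\setminus F)=M/G .
\]
The M\"obius function of $\mathcal L(M)$ is defined by $\mu(F,F)=1$ and $\sum_{F\le G\le H}\mu(F,G)=0$ for $F<H$; it also satisfies $\sum_{F\le G\le H}\mu(G,H)=0$ for $F<H$. For loopless $M$, Rota's formula states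
\begin{equation}\label{eq:rota}
\chi_M(t)=\sum_{F\in\mathcal L(M)}\mu(\emptyset,F)\,t^{\operatorname{crk}F};\qquad\text{in particular}\quad \mu(\emptyset,G)=\chi_{M|G}(0)\ \text{ for every flat }G.
\end{equation}
If $e$ is a coloop, submodularity gives $\operatorname{rk}(X\cup e)=\operatorname{rk}X+1$ for all $X\not\ni e$, so $M=U_{1,1}\oplus(M\setminus e)$ and $M\setminus e=M/e$. Hence a matroid has a Boolean summand if and only if it has a coloop. If $e$ is not a loop, splitting the sum that defines $\chi_M$ according to whether $e\in X$ gives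
\begin{equation}\label{eq:delcon}
\chi_M=\chi_{M\setminus e}-\chi_{M/e}\ \ (e\text{ not a coloop}),\qquad \chi_M=(t-1)\chi_{M/e}\ \ (e\text{ a coloop}).
\end{equation}

\subsection*{Dependence on the lattice}
The rank of a flat is the length of a maximal chain of flats below it, so by \eqref{eq:rota} $\chi_M$ depends only on $\mathcal L(M)$. For $d>0$, rewrite \eqref{eq:KL} as
\begin{equation}\label{eq:KL2}
t^dP_M(t^{-1})-P_M(t)=\sum_{F\ne\emptyset}\chi_{M|F}(t)P_{M/F}(t).
\end{equation}
The two terms on the left occupy degrees above and below $d/2$, so $-P_M$ is the part of the right side in degrees below $d/2$. By induction on the rank, $P_M$ has integer coefficients and depends only on $\mathcal L(M)$. The same then holds for $Z_M$, $R_M$, $\tau(M)$, $\beta(M)$ and $m_M$.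

Two elements of a loopless matroid are \emph{parallel} if they lie in the same point, and a matroid is \emph{simple} if it is loopless and every point is a single element. If $e$ is parallel to another element, then $F\mapsto F\setminus e$ is an isomorphism $\mathcal L(M)\cong\mathcal L(M\setminus e)$; consequently $\mathcal L(M)\cong\mathcal L(\operatorname{si}(M))$. A simple matroid is determined by its lattice of flats: the elements are the atoms, and the rank of a set of atoms is the rank of their join.

\subsection*{Connectivity}
A \emph{circuit} is a minimal set $C$ with $\operatorname{rk}C<|C|$; an element is a coloop if and only if it lies in no circuit. The flats of $M_1\oplus M_2$ are the unions $F_1\cup F_2$ of flats, so $\mathcal L(M_1\oplus M_2)\cong\mathcal L(M_1)\times\mathcal L(M_2)$, and each circuit of $M_1\oplus M_2$ lies in $M_1$ or in $M_2$. A matroid is \emph{connected} if it is not the direct sum of two nonempty matroids, and every matroid is uniquely the direct sum of nonempty connected matroids, its \emph{connected components}. A connected matroid with at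 least two elements has no loop and no coloop, as either would be a summand. We also use:
\begin{equation}\label{eq:conn}
\text{a loopless matroid $M$ is connected if and only if $\operatorname{si}(M)$ is connected.}
\end{equation}
Indeed, $\operatorname{si}(A\oplus B)=\operatorname{si}(A)\oplus\operatorname{si}(B)$, with both summands nonempty if $A,B$ are nonempty and loopless. Conversely, a decomposition of $\operatorname{si}(M)$ extends to $M$ by placing each element with the representative of its point, because the rank of a set depends only on the points that it meets.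

\subsection*{Palindromic polynomials}
Call a polynomial $f$ \emph{$d$-palindromic} if $t^df(t^{-1})=f(t)$, that is, $\deg f\le d$ and $[t^k]f=[t^{d-k}]f$ for all $k$. The product of an $a$-palindromic and a $b$-palindromic polynomial is $(a+b)$-palindromic; $1+t$ is $1$-palindromic and $t^k$ is $2k$-palindromic. Two facts are used repeatedly.
\begin{enumerate}
\item[(P1)] A $d$-palindromic polynomial of degree less than $d/2$ is zero.
\item[(P2)] A $d$-palindromic $f\in\mathbb Z[t]$ is uniquely $\sum_{k=0}^{\lfloor d/2\rfloor}\gamma_kt^k(1+t)^{d-2k}$, and $\gamma_k\in\mathbb Z$.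
\end{enumerate}
For (P2), necessarily $\gamma_0=f(0)$, and $f-f(0)(1+t)^d$ has no terms in degrees $0$ and $d$, so it is $t$ times a $(d-2)$-palindromic polynomial (zero if $d\le1$); induct on $d$.

\subsection*{Four quoted theorems}
\begin{enumerate}
\item[(N)] (Braden, Huh, Matherne, Proudfoot and Wang \cite{BHMPW}; also stated in \cite{Huh,FMSV}.) The coefficients of $P_M$ are nonnegative for every $M$.
\item[(C)] (Crapo, 1967.) If $M$ is connected and $|E|\ge2$, then $\beta(M)$ is a positive integer.
\item[(T)] (Tutte.) If $M$ is connected and $e\in E$, then $M\setminus e$ or $M/e$ is connected.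
\item[(dBE)] (de Bruijn and Erd\H{o}s.) A simple matroid of rank $3$ with $n$ points has at least $n$ lines, with equality if and only if it is $U_{1,1}\oplus U_{2,n-1}$ or a projective plane of order $q\ge2$.
\end{enumerate}
A projective plane of order $q$ has $q^2+q+1$ points, with $q+1$ points on every line. Theorem (N) is the only deep input, and it is used only through the inequality $\tau\ge0$. Theorems (T) and (dBE) are needed only for Theorem~\ref{thm:strong}(iv).

\section{The polynomials $Z_M$ and $R_M$}\label{sec:ZR}

From now on, every matroid to which $P$, $Z$, $R$ or $\tau$ is applied is loopless.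

\begin{lemma}\label{lem:mult}
If $M=M_1\oplus M_2$, then $P_M=P_{M_1}P_{M_2}$, $Z_M=Z_{M_1}Z_{M_2}$ and $R_M=R_{M_1}R_{M_2}$.
\end{lemma}

\begin{proof}
For a flat $F=F_1\cup F_2$ we have $M|F=M_1|F_1\oplus M_2|F_2$ and $M/F=M_1/F_1\oplus M_2/F_2$, and $\chi$ is multiplicative by its definition. We prove the claim for $P$ by induction on $|E|$. It is trivial if $M_1$ or $M_2$ is empty. Otherwise both ranks are positive, so $p=P_{M_1}P_{M_2}$ has degree less than $d/2$. Multiply the identities \eqref{eq:KL} for $M_1$ and $M_2$ and apply the induction hypothesis to each $M/F$ with $F\ne\emptyset$: this shows that $p$ satisfies \eqref{eq:KL2} in place of $P_M$. Thus $p-P_M$ is $d$-palindromic of degree less than $d/2$, and it vanishes by (P1). The claim for $Z$ follows from the definition, and so does the claim for $R$, since $\mu(\emptyset,G)=\chi_{M|G}(0)$ is multiplicative.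
\end{proof}

The point of passing from $P$ to $Z$ is that the recursion \eqref{eq:KL}, with all its signs, becomes a plain symmetry.

\begin{lemma}\label{lem:Z}
Let $M$ have rank $d$, and let $h(M)$ be its number of hyperplanes, with $h(M)=0$ if $d=0$. Then $Z_M$ is $d$-palindromic, $Z_M(0)=P_M(0)=1$, and $[t]Z_M=h(M)$. In particular $\tau(M)=1$ if $d=1$, and if $d=3$ then
\begin{equation}\label{eq:tau3}
\tau(M)=[t]P_M=\#\{\text{lines}\}-\#\{\text{points}\}.
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:rota}, for each flat $G$,
\[
\sum_{F\le G}\chi_{(M|G)/F}(t)=\sum_{H\le G}t^{\operatorname{rk}G-\operatorname{rk}H}\sum_{F\le H}\mu(F,H)=t^{\operatorname{rk}G},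
\]
since the inner sum vanishes unless $H=\emptyset$. Applying \eqref{eq:KL} to each $M/F$,
\[
t^dZ_M(t^{-1})=\sum_Ft^{\operatorname{crk}F}P_{M/F}(t^{-1})=\sum_{F\le G}\chi_{(M|G)/F}(t)\,P_{M/G}(t)=\sum_Gt^{\operatorname{rk}G}P_{M/G}(t)=Z_M(t).
\]
A flat $F$ of corank $c>0$ contributes to $Z_M$ a term of degree less than $(d-c)+c/2=d-c/2$, and $E$ contributes $t^d$. So $[t^d]Z_M=1$, and by symmetry $1=Z_M(0)=P_M(0)$. For $d\ge1$, only flats with $c=1$ reach degree $d-1$, and each contributes $t^{d-1}$, since $P=1$ in rank $1$. Hence $[t]Z_M=[t^{d-1}]Z_M=h(M)$; for $d=0$ both sides are $0$. Finally, the definition of $Z_M$ gives $[t]Z_M=[t]P_M+\#\{\text{points}\}$, and in rank $3$ the hyperplanes are the lines.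
\end{proof}

The computation below writes $m_M$ as $(-1)^d\sum_G\mu(\emptyset,G)\,2^{\operatorname{rk}G}Z_{M/G}(1)$. To turn this number into a polynomial we must lift $2^{\operatorname{rk}G}$. The choice $(1+t)^{\operatorname{rk}G}$, which is $Z$ of the Boolean matroid of rank $\operatorname{rk}G$, makes every summand $d$-palindromic and keeps the vanishing on $U_{1,1}$.

\begin{proposition}\label{prop:R}
Let $M$ have rank $d$. Then $R_M(1)=m_M$, and there are unique integers $\rho_k(M)$ with $R_M=\sum_{k=0}^{\lfloor d/2\rfloor}\rho_k(M)\,t^k(1+t)^{d-2k}$. If $d=0$ then $R_M=1$. If $M$ has a coloop then $R_M=0$. If $d\ge1$ then $\rho_0(M)=0$, and if $d\ge2$ then $\rho_1(M)=\beta(M)$.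
\end{proposition}

\begin{proof}
By \eqref{eq:rota}, $2^{\operatorname{rk}F}\chi_{M|F}(1/2)=\sum_{G\le F}\mu(\emptyset,G)\,2^{\operatorname{rk}G}$. Therefore
\[
m_M=(-1)^d\sum_G\mu(\emptyset,G)\,2^{\operatorname{rk}G}\sum_{F\ge G}P_{M/F}(1)=(-1)^d\sum_G\mu(\emptyset,G)\,2^{\operatorname{rk}G}Z_{M/G}(1)=R_M(1).
\]
Each product $(1+t)^{\operatorname{rk}G}Z_{M/G}$ is $d$-palindromic by Lemma~\ref{lem:Z}, so (P2) gives the expansion. The case $d=0$ has a single term, equal to $1$. In rank $1$ we have $Z_M=1+t$ and $R_M=-\bigl((1+t)-(1+t)\bigr)=0$; a coloop is a summand $U_{1,1}$, so it forces $R_M=0$ by Lemma~\ref{lem:mult}.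

If $d\ge1$, then $\rho_0=R_M(0)=(-1)^d\sum_G\mu(\emptyset,G)=0$. Let $d\ge2$. Since $\rho_0=0$, Lemma~\ref{lem:Z} gives
\[
\rho_1=[t]R_M=(-1)^d\sum_G\mu(\emptyset,G)\bigl(\operatorname{rk}G+h(M/G)\bigr).
\]
The hyperplanes of $M/G$ correspond to the hyperplanes $H\ge G$ of $M$, so $\sum_G\mu(\emptyset,G)h(M/G)=\sum_H\sum_{G\le H}\mu(\emptyset,G)$. This is $0$ because $H\ne\emptyset$, which is where $d\ge2$ is used. By \eqref{eq:rota}, $\chi_M'(1)=\sum_G\mu(\emptyset,G)(d-\operatorname{rk}G)=-\sum_G\mu(\emptyset,G)\operatorname{rk}G$. Hence $\rho_1=(-1)^{d-1}\chi_M'(1)=\beta(M)$.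
\end{proof}

We set $\rho_k(M)=0$ for $k<0$ and for $k>d/2$. In ranks $2$ and $3$ the proposition determines $R_M$ completely: it is $\beta(M)\,t$ and $\beta(M)\,t(1+t)$. For example $\beta(U_{2,n})=-(2-n)=n-2$ and $\beta(U_{3,4})=3-8+6=1$, in agreement with the values $n-2$ and $2$ found in the introduction.

\section{Deleting an element: three types of flats}\label{sec:types}

Fix an element $e$, and put $M'=M\setminus e$ and $E'=E\setminus e$. To compare sums over $\mathcal L(M)$ with sums over $\mathcal L(M')$ we need the fibers of the map $G\mapsto G\setminus e$.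

\begin{lemma}\label{lem:types}
The map $G\mapsto G\setminus e$ sends $\mathcal L(M)$ onto $\mathcal L(M')$. Each flat $A$ of $M'$ is of exactly one of the following types.
\begin{enumerate}
\item[I.] $\operatorname{cl}_M(A)=A\cup e$. The fiber is $\{A\cup e\}$, and $\operatorname{rk}(A\cup e)=\operatorname{rk}A$.
\item[II.] $A$ is a flat of $M$ and $A\cup e$ is not. The fiber is $\{A\}$.
\item[III.] $A\in S(M,e)$. The fiber is $\{A,A\cup e\}$, and $\operatorname{rk}(A\cup e)=\operatorname{rk}A+1$.
\end{enumerate}
Every member of $S(M,e)$ is a flat of $M'$. If $e$ is not a coloop, then $\operatorname{rk}M'=d$ and $E'$ has type \textup{I}.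
\end{lemma}

\begin{proof}
For $A\subseteq E'$ we have $\operatorname{cl}_{M'}(A)=\operatorname{cl}_M(A)\setminus e$. If $G$ is a flat of $M$, then $\operatorname{cl}_M(G\setminus e)\subseteq G$, so $G\setminus e$ is a flat of $M'$; this covers $G\in S(M,e)$. If $A$ is a flat of $M'$, then $\operatorname{cl}_M(A)$ is $A$ or $A\cup e$, it lies in the fiber of $A$, and the fiber is contained in $\{A,A\cup e\}$. If $\operatorname{cl}_M(A)=A\cup e$, then $A$ is not a flat of $M$ and we are in type I. Otherwise $e\notin\operatorname{cl}_M(A)$, so $\operatorname{rk}(A\cup e)=\operatorname{rk}A+1$, and we are in type II or III. If $e$ is not a coloop, then $\operatorname{rk}E'=d$ and $\operatorname{cl}_M(E')=E$.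
\end{proof}

All three types, and both steps of the proof, are visible in rank $2$.

\begin{example}\label{ex:rank2}
Let $M=U_{2,n}$ with $n\ge3$, so $M'=U_{2,n-1}$, and put $y=1+t$. The flat $E'$ has type I, each point $\{f\}$ of $M'$ has type II, and $\emptyset$ has type III. All Kazhdan--Lusztig polynomials that occur equal $1$.

\emph{First step: $Z$.} Group the terms of $Z_M=1+nt+t^2$ by fibers:
\[
Z_M=\underbrace{(1+t)}_{\emptyset,\ \{e\}}+\underbrace{(n-1)\,t\cdot 1}_{\{f\}}+\underbrace{t^2\cdot1}_{E}.
\]
This has the shape of $Z_{M'}=1+(n-1)t+t^2$, except that $1+t$ stands in the place of $P_{M'}=1$. The polynomial $1+t$ violates the degree bound $\deg<1$, and it does so only in the middle degree $d/2=1$. The excess is $t\cdot P_{M/e}=\tau(M/e)\,t$, and $Z_M=Z_{M'}+\tau(M/e)\,t$.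

\emph{Second step: $R$.} The flats $\emptyset$, $\{f\}$, $\{e\}$, $E$ have M\"obius values $1$, $-1$, $-1$, $n-1$. For flats not containing $e$, keep $\mu$ and apply the first step to $Z$. For flats containing $e$, keep $Z$ and split $\mu$ by \eqref{eq:delcon}: at $E$ we have $n-1=(n-2)-(-1)$, the difference of the top M\"obius values of $M'$ and $M/e$. This gives
\[
R_M=\underbrace{(Z_{M'}+t)}_{\emptyset}-\underbrace{(n-1)y\cdot y}_{\{f\}}-\underbrace{y\cdot y}_{\{e\}}+\underbrace{\bigl((n-2)+1\bigr)y^2}_{E}
=\underbrace{\bigl(Z_{M'}-(n-1)y^2+(n-2)y^2\bigr)}_{R_{M'}}+\,y\underbrace{(y-y)}_{R_{M/e}}+\,t.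
\]
The alternating terms have reassembled into $R_{M'}$ and $yR_{M/e}$, and what remains is the nonnegative excess $t$. Starting from $R_{U_{2,2}}=0$ we recover $R_{U_{2,n}}=(n-2)t$.
\end{example}

\section{The deletion formula for $Z$}\label{sec:delZ}

The following formula is a theorem of Braden and Vysogorets \cite{BV}; we include a proof.

\begin{proposition}\label{prop:delZ}
Let $M$ be loopless and let $e$ be an element that is not a coloop. Then
\[
Z_M(t)=Z_{M\setminus e}(t)+\sum_{F\in S(M,e)}\tau\bigl(M/(F\cup e)\bigr)\,t^{\operatorname{crk}F/2}\,Z_{M|F}(t).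
\]
\end{proposition}

If $\tau(M/(F\cup e))\ne0$, then $\operatorname{crk}F-1$ is odd, so the exponent $\operatorname{crk}F/2$ is an integer in every nonzero term. The element $e$ is allowed to have parallel elements; this generality is needed in Section~\ref{sec:delR}. The hypothesis that $e$ is not a coloop cannot be dropped: for $U_{1,1}$ the formula would read $1+t=1+0$.

There is no direct way to compare $P_{M/G}$ with $P_{M'/A}$. The tool is a rigidity statement: palindromicity of the $Z$-type sums over all upper intervals, together with the degree bound, leaves no freedom.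

\begin{lemma}\label{lem:rigid}
Let $N$ be a loopless matroid on $E_N$, and let $b(A)$, $A\in\mathcal L(N)$, be polynomials such that $b(E_N)=0$, $\deg b(A)<\operatorname{crk}A/2$ for $A\ne E_N$, and $\sum_{B\ge A}t^{\operatorname{rk}B-\operatorname{rk}A}\,b(B)$ is $(\operatorname{crk}A)$-palindromic for every $A$. Then $b(A)=0$ for all $A$.
\end{lemma}

\begin{proof}
Use descending induction on $A$. If $A\ne E_N$ and $b(B)=0$ for all $B>A$, the sum reduces to $b(A)$, which vanishes by (P1).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:delZ}]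
Write $S=S(M,e)$. As $\operatorname{rk}M'=d$, coranks in $M$ and in $M'$ agree. As in Example~\ref{ex:rank2}, group the flats of $M$ by fibers: for $A\in\mathcal L(M')$ let
\[
a(A)=\sum_{G\in\mathcal L(M),\ G\setminus e=A}t^{\operatorname{rk}G-\operatorname{rk}A}\,P_{M/G}(t).
\]
We show that $a(A)$ behaves like $P_{M'/A}$ up to a controlled failure of the degree bound.

\emph{Palindromic sums.} For a flat $G$ of $M$ and a flat $A$ of $M'$ we have $G\setminus e\supseteq A$ if and only if $G\supseteq\operatorname{cl}_M(A)$, and $\operatorname{rk}\operatorname{cl}_M(A)=\operatorname{rk}A$. Hence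
\begin{equation}\label{eq:asum}
\sum_{B\ge A}t^{\operatorname{rk}B-\operatorname{rk}A}a(B)=\sum_{G\ge\operatorname{cl}_M(A)}t^{\operatorname{rk}G-\operatorname{rk}A}P_{M/G}=Z_{M/\operatorname{cl}_M(A)},
\end{equation}
where $B$ runs over flats of $M'$.

\emph{Degrees.} Since $E'$ has type I, $a(E')=1$ and $E'\notin S$. Let $A\ne E'$ and $c=\operatorname{crk}A>0$. In types I and II, $a(A)=P_{M/\operatorname{cl}_M(A)}$ has degree less than $c/2$. In type III, $a(A)=P_{M/A}+tP_{M/(A\cup e)}$. Here $A\cup e$ is a flat different from $E$, so $M/(A\cup e)$ has rank $c-1\ge1$, and $\deg tP_{M/(A\cup e)}<1+(c-1)/2=(c+1)/2$. If $c$ is odd, this gives $\deg a(A)\le(c-1)/2<c/2$. If $c$ is even, $\deg a(A)\le c/2$, and the coefficient of $t^{c/2}$ is $[t^{(c-2)/2}]P_{M/(A\cup e)}$. In both cases, with $\kappa(A)=\tau(M/(A\cup e))$,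
\begin{equation}\label{eq:adeg}
\deg\bigl(a(A)-\kappa(A)\,t^{c/2}\bigr)<c/2\qquad(A\in S).
\end{equation}

\emph{Correction.} An excess $\kappa(H)t^{\operatorname{crk}H/2}$ at $H\in S$ cannot simply be subtracted, since this would destroy the palindromicity of the sums over intervals starting below $H$. We subtract it together with a family, supported on flats $A\le H$, whose sums are palindromic and whose other members respect the degree bound. The Kazhdan--Lusztig polynomials of $M'|H$ provide such a family. Put
\[
b(A)=a(A)-P_{M'/A}-\sum_{H\in S,\ H\ge A}\kappa(H)\,t^{\operatorname{crk}H/2}P_{(M'|H)/A}.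
\]
We check the hypotheses of Lemma~\ref{lem:rigid} for $N=M'$. First, $b(E')=1-1=0$. Next let $A\ne E'$. A term with $H>A$ has degree less than $\operatorname{crk}H/2+(\operatorname{rk}H-\operatorname{rk}A)/2=\operatorname{crk}A/2$; the term $H=A$, present when $A\in S$, is $\kappa(A)t^{\operatorname{crk}A/2}$ and is handled by \eqref{eq:adeg}; and $\deg P_{M'/A}<\operatorname{crk}A/2$. So $\deg b(A)<\operatorname{crk}A/2$. Finally, by \eqref{eq:asum} and the definition of $Z$,
\begin{equation}\label{eq:bsum}
\sum_{B\ge A}t^{\operatorname{rk}B-\operatorname{rk}A}b(B)=Z_{M/\operatorname{cl}_M(A)}-Z_{M'/A}-\sum_{H\in S,\ H\ge A}\kappa(H)\,t^{\operatorname{crk}H/2}Z_{(M'|H)/A}.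
\end{equation}
By Lemma~\ref{lem:Z}, the first two terms are $(\operatorname{crk}A)$-palindromic, and so is each term of the sum, because $\operatorname{crk}H+(\operatorname{rk}H-\operatorname{rk}A)=\operatorname{crk}A$. Thus $b=0$. The proposition is \eqref{eq:bsum} for $A=\emptyset$, since $\operatorname{cl}_M(\emptyset)=\emptyset$ and $M'|H=M|H$ for $H\in S$.
\end{proof}

\section{The deletion formula for $R$}\label{sec:delR}

\begin{proposition}\label{prop:delR}
Let $M$ be loopless, and let $e$ be an element such that $e$ is not a coloop and $\{e\}$ is a flat. Then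
\[
R_M=R_{M\setminus e}+(1+t)R_{M/e}+\sum_{F\in S(M,e)}\tau\bigl(M/(F\cup e)\bigr)\,t^{\operatorname{crk}F/2}R_{M|F}.
\]
Equivalently, for all $k$,
\begin{equation}\label{eq:rho}
\rho_k(M)=\rho_k(M\setminus e)+\rho_k(M/e)+\sum_{F\in S(M,e)}\tau\bigl(M/(F\cup e)\bigr)\,\rho_{k-\operatorname{crk}F/2}(M|F).
\end{equation}
\end{proposition}

In \eqref{eq:rho}, flats of odd corank have $\tau=0$ and are omitted. The hypothesis that $\{e\}$ is a flat makes $M/e$ loopless, so that $R_{M/e}$ is defined. For a coloop the formula fails: $U_{1,1}$ would give $0=1+(1+t)$.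

\begin{proof}
Put $y=1+t$, $S=S(M,e)$ and $\bar R_N=(-1)^{\operatorname{rk}N}R_N=\sum_G\mu_N(\emptyset,G)\,y^{\operatorname{rk}G}Z_{N/G}$, where $\mu_N$ is the M\"obius function of $\mathcal L(N)$. In the term of $\bar R_M$ indexed by $G$, the element $e$ lies either in $M|G$, which determines $\mu_M(\emptyset,G)$, or in $M/G$, which determines $Z_{M/G}$. We delete $e$ from whichever factor contains it.

\emph{Flats $G\ni e$.} The matroids $(M|G)\setminus e=M'|(G\setminus e)$ and $(M|G)/e=(M/e)|(G\setminus e)$ are loopless, the second because $\{e\}$ is a flat. Evaluate \eqref{eq:delcon} for $M|G$ at $t=0$ and use \eqref{eq:rota}: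
\[
\mu_M(\emptyset,G)=\begin{cases}\mu_{M'}(\emptyset,G\setminus e)-\mu_{M/e}(\emptyset,G\setminus e)&e\text{ not a coloop of }M|G,\\[2pt]-\mu_{M/e}(\emptyset,G\setminus e)&e\text{ a coloop of }M|G.\end{cases}
\]
The terms with $\mu_{M/e}$ occur for all $G\ni e$. The sets $G\setminus e$ are then exactly the flats of $M/e$, with rank $\operatorname{rk}G-1$ in $M/e$, and $(M/e)/(G\setminus e)=M/G$. These terms add up to $-y\bar R_{M/e}$. The terms with $\mu_{M'}$ occur when $\operatorname{rk}(G\setminus e)=\operatorname{rk}G$, that is, when $A=G\setminus e$ has type I, and each $A$ of type I occurs once. Since $e\in\operatorname{cl}_M(A)$, we have $\operatorname{rk}(X\cup G)-\operatorname{rk}G=\operatorname{rk}(X\cup A)-\operatorname{rk}A$ for $X\subseteq E\setminus G$, so $M/G=M'/A$. These terms add up to the part of $\bar R_{M'}$ indexed by flats of type I.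

\emph{Flats $G\not\ni e$.} These are the flats of $M'$ of types II and III, and $\mu_M(\emptyset,G)=\mu_{M'}(\emptyset,G)$ because $M|G=M'|G$. In the loopless matroid $M/G$ the element $e$ is not a coloop, since $E'\setminus G$ has rank $\operatorname{rk}E'-\operatorname{rk}G=\operatorname{crk}G$ in $M/G$. (It may have parallel elements, as happens for $G=\{f\}$ in Example~\ref{ex:rank2}.) Apply Proposition~\ref{prop:delZ} to $M/G$. Here $(M/G)\setminus e=M'/G$ and $S(M/G,e)=\{F\setminus G:F\in S,\ F\ge G\}$; moreover $F\setminus G$ has corank $\operatorname{crk}F$ in $M/G$, $(M/G)/((F\setminus G)\cup e)=M/(F\cup e)$ and $(M/G)|(F\setminus G)=(M|F)/G$. Thus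
\[
Z_{M/G}=Z_{M'/G}+\sum_{F\in S,\ F\ge G}\tau\bigl(M/(F\cup e)\bigr)\,t^{\operatorname{crk}F/2}Z_{(M|F)/G}.
\]
The terms $Z_{M'/G}$ supply the part of $\bar R_{M'}$ indexed by flats of types II and III. In the remaining terms, the weight depends only on $F$, and for fixed $F\in S$ the flat $G$ runs over all flats below $F$, as none of these contains $e$.

Adding the contributions,
\[
\bar R_M=\bar R_{M'}-y\bar R_{M/e}+\sum_{F\in S}\tau\bigl(M/(F\cup e)\bigr)\,t^{\operatorname{crk}F/2}\underbrace{\sum_{G\le F}\mu_M(\emptyset,G)\,y^{\operatorname{rk}G}Z_{(M|F)/G}}_{\bar R_{M|F}}.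
\]
Multiply by $(-1)^d$. The matroid $M'$ has rank $d$; the matroid $M/e$ has rank $d-1$, which cancels the minus sign; and $M|F$ has rank $d-\operatorname{crk}F$, which has the parity of $d$ whenever $\tau(M/(F\cup e))\ne0$. This is the first formula. For \eqref{eq:rho}, expand each $R$ by Proposition~\ref{prop:R}, use
\[
y\cdot t^ky^{d-1-2k}=t^ky^{d-2k},\qquad t^{c/2}\cdot t^jy^{(d-c)-2j}=t^{j+c/2}\,y^{d-2(j+c/2)}\quad(c=\operatorname{crk}F),
\]
and compare coefficients of $t^ky^{d-2k}$ by the uniqueness in (P2).
\end{proof}

Setting $t=1$ and using $R_N(1)=m_N$ proves Theorem~\ref{thm:strong}(ii).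

\begin{remark}
For $k=1$ and $d\ge3$, the sum in \eqref{eq:rho} involves only $\rho_0(M|F)$ with $\operatorname{rk}F=d-2\ge1$, which is $0$. The recursion becomes $\beta(M)=\beta(M\setminus e)+\beta(M/e)$, which is \eqref{eq:delcon} differentiated at $t=1$.
\end{remark}

\section{Nonnegativity and vanishing}\label{sec:pos}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(i)]
By Proposition~\ref{prop:R} it remains to show $\rho_k(M)\ge0$, and we induct on $|E|$. If $E=\emptyset$, then $R_M=1$. If $M$ has a coloop, then $R_M=0$. If some $e$ is parallel to another element, then $R_M=R_{M\setminus e}$ because the lattices agree. Otherwise $M$ is nonempty, simple and without coloops, so \eqref{eq:rho} applies to any $e\in E$. The matroids $M\setminus e$, $M/e$ and $M|F$ for $F\in S(M,e)$ are loopless and have fewer elements than $M$, and $\tau\ge0$ by (N). So every term on the right of \eqref{eq:rho} is nonnegative.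
\end{proof}

\begin{remark}
In \eqref{eq:rho}, $\tau$ is evaluated on matroids of rank at most $d-1$. For $d\le5$ only the odd ranks $1$ and $3$ matter, where $\tau\ge0$ follows from Lemma~\ref{lem:Z} and (dBE). So (N) is first needed in rank $6$.
\end{remark}

Strict positivity now costs nothing more, since one of the nonnegative pieces of $m_N$ is known. Let $N$ be simple and connected of rank $r\ge2$. It has at least two elements, so part (i) and (C) give
\begin{equation}\label{eq:pos}
m_N\ \ge\ 2^{r-2}\rho_1(N)=2^{r-2}\beta(N)\ \ge\ 2^{r-2}>0.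
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:strong}(iii)]
By Theorem~\ref{thm:strong}(i), $m_M=\sum_k2^{d-2k}\rho_k(M)\ge0$. Let $M_1,\dots,M_c$ be the connected components of $\operatorname{si}(M)$, with $c=0$ if $d=0$. They are simple, of ranks $d_j\ge1$ with $\sum_jd_j=d$, and
\[
m_M=m_{\operatorname{si}(M)}=\prod_{j=1}^cm_{M_j}
\]
by Lemma~\ref{lem:mult} at $t=1$. A component of rank $1$ is $U_{1,1}$ and has $m=0$, while a component of rank at least $2$ has $m>0$ by \eqref{eq:pos}. Hence $m_M=0$ if and only if some component is $U_{1,1}$, that is, if and only if $\operatorname{si}(M)$ has a coloop. This is condition (b). If there is no coloop, all $d_j\ge2$, and multiplying \eqref{eq:pos} over the components gives Theorem~\ref{thm:strong}(iii).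

If (b) holds with $\operatorname{si}(M)\cong B\oplus N'$, then $\mathcal L(M)\cong\mathcal L(B)\times\mathcal L(N')$, which is (c). If (c) holds, then $\operatorname{si}(M)$ and $\operatorname{si}(B\oplus N)=B\oplus\operatorname{si}(N)$ are simple matroids with isomorphic lattices of flats, so they are isomorphic, and (b) holds.
\end{proof}

\section{The second coefficient and the equality cases}\label{sec:rho2}

The bound \eqref{eq:pos} discards all $\rho_k$ with $k\ge2$. To decide when it is sharp we show that $\rho_2$ is positive as soon as the rank allows it.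

\begin{proposition}\label{prop:rho2}
If $M$ is simple and connected of rank $d\ge4$, then $\rho_2(M)\ge1$.
\end{proposition}

By (T), one can always pass to a smaller connected matroid, and by \eqref{eq:rho} this does not increase $\rho_2$. The induction stalls only in rank $4$, where contraction leads to rank $3$ and $\rho_2(M/e)=0$. There the term $F=\emptyset$ of \eqref{eq:rho} supplies $\tau(M/e)$, the excess of lines over points in $M/e$, and the work is to exclude the case where this excess is zero.

\begin{proof}
Induct on $|E|$ over all simple connected matroids of rank at least $4$. No element is a coloop and every $\{e\}$ is a flat, so \eqref{eq:rho} holds for every $e$, with all terms nonnegative. If $M\setminus e$ is connected for some $e$, then it is simple and connected of rank $d$, and $\rho_2(M)\ge\rho_2(M\setminus e)\ge1$. So assume that $M\setminus e$ is disconnected for every $e$. By (T), every $M/e$ is connected. Fix $e$ and let $N=\operatorname{si}(M/e)$, which is simple of rank $d-1$ and connected by \eqref{eq:conn}. If $d\ge5$, induction gives $\rho_2(M)\ge\rho_2(M/e)=\rho_2(N)\ge1$.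

Let $d=4$. Since $\emptyset\in S(M,e)$ has corank $4$ and $\rho_0(M|\emptyset)=1$, we get $\rho_2(M)\ge\tau(M/e)=\tau(N)$. Suppose $\tau(N)=0$. By \eqref{eq:tau3}, $N$ has as many lines as points, and $U_{1,1}\oplus U_{2,n-1}$ is disconnected, so by (dBE) $N$ is a projective plane of order $q\ge2$. A projective plane stays connected after removing a point, whereas $M$ falls apart after removing any element; we show that these two facts are incompatible.

First, $N\setminus p$ is connected for every point $p$. It has $q^2+q>q+1$ points, so it is simple of rank $3$. If it were disconnected, its summands would have ranks $1$ and $2$; the simple summand of rank $1$ is a single element, so the other $q^2+q-1$ points would lie on a line. This requires $q^2+q-1\le q+1$, that is $q^2\le2$, which is false.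

Now let $f\ne e$. The simplification of $(M/e)\setminus f$ is $N$ if $f$ has a parallel element in $M/e$, and is $N\setminus p$ for a point $p$ otherwise. By \eqref{eq:conn}, $(M\setminus f)/e=(M/e)\setminus f$ is connected. By assumption $M\setminus f=A\oplus B$ with $A,B$ nonempty and $e$ in $A$. Then $(A/e)\oplus B$ is connected and $B$ is nonempty, so $A/e$ is empty. Thus $A=\{e\}$, and $e$ is a coloop of $M\setminus f$. The circuits of $M\setminus f$ are the circuits of $M$ that avoid $f$, so every circuit of $M$ through $e$ contains $f$. This holds for all $f\ne e$, and some circuit passes through $e$ because $e$ is not a coloop of $M$. Hence $E$ itself is a circuit, and $|E|=\operatorname{rk}E+1=5$. Then $N$ has at most $4$ points, while $q^2+q+1\ge7$. This contradiction shows $\tau(N)\ge1$, and $\rho_2(M)\ge1$.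
\end{proof}

For sharpness we want connected matroids with $\rho_1=\rho_2=1$. For $s\ge1$, take the graph with vertices $u,v,w_1,\dots,w_s$ and edges $g=uv$, $uw_k$, $vw_k$: it consists of $s$ triangles sharing the edge $g$. Let $T_s$ be its graphic matroid, whose elements are the edges and whose circuits are the edge sets of cycles; its rank is $s+1$. Each $w_k$ has degree $2$, so a cycle is the union of two of the $s+1$ paths $g$ and $uw_kv$ from $u$ to $v$. The circuits are therefore the triangles through $g$ and the $4$-cycles $uw_kvw_l$, and the closure of every circuit contains $g$. The matroid $T_s$ is simple, and it is connected because any two edges lie in a common circuit.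

\begin{lemma}\label{lem:T}
For $s\ge2$, $R_{T_s}=(1+t)R_{T_{s-1}}+\tau(T_{s-1})\,t^{(s+1)/2}$, the last term being zero for $s$ even. Consequently
\[
R_{T_1}=t,\quad R_{T_2}=t(1+t),\quad R_{T_3}=t(1+t)^2+t^2,\quad R_{T_4}=t(1+t)^3+t^2(1+t).
\]
\end{lemma}

\begin{proof}
Let $\{g,i,j\}$ be a triangle, and apply Proposition~\ref{prop:delR} with $e=i$. In $T_s\setminus i$ the edge $j$ lies in no circuit, so it is a coloop and $R_{T_s\setminus i}=0$. In $T_s/i$ the edges $j$ and $g$ are parallel, and removing $j$ leaves $T_{s-1}$, so $T_s/i$ and $T_{s-1}$ have the same $R$ and $\tau$. Suppose $F\in S(T_s,i)$ is nonempty and $R_{T_s|F}\ne0$. Then $T_s|F$ has no coloop, so the flat $F$ contains a circuit, and therefore $g\in F$. The flat $F\cup i$ contains $g$ and $i$, hence $j$, so $j\in F$. Then $i\in\operatorname{cl}\{g,j\}\subseteq F$, contrary to $i\notin F$. So only $F=\emptyset$ contributes to the sum; it has corank $s+1$ and weight $\tau(T_{s-1})$, which vanishes when the rank $s$ of $T_{s-1}$ is even.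

We have $T_1=U_{2,3}$, with $R_{T_1}=t$. The matroid $T_2$ has $5$ points. Of its $10$ pairs of edges, $6$ lie in one of the two triangles, and each of the other $4$ is a line by itself; so there are $6$ lines, and $\tau(T_2)=1$ by \eqref{eq:tau3}. The recursion for $s=2,3,4$ gives the stated polynomials.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(iv)]
Let $N$ be simple and connected of rank $r$. If $r\ge4$, part (i) and Proposition~\ref{prop:rho2} give $m_N\ge2^{r-2}\rho_1+2^{r-4}\rho_2\ge2^{r-2}\beta(N)+2^{r-4}$. By Lemma~\ref{lem:T}, $T_3$ and $T_4$ have ranks $4$ and $5$, $\beta=\rho_1=1$, and $m_{T_3}=5=2^2+2^0$, $m_{T_4}=10=2^3+2^1$; so equality is attained in both ranks. If $r\in\{2,3\}$, then $\rho_1$ is the only coefficient that can be nonzero, and $m_N=2^{r-2}\beta(N)$.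

In the setting of (iii), $m_M=\prod_jm_{M_j}$ and $m_{M_j}\ge2^{d_j-2}\beta(M_j)>0$ for each $j$. The products are equal if and only if all factors are, and by the previous paragraph this happens if and only if every $d_j$ is $2$ or $3$.

Suppose $m_M=1$. By Theorem~\ref{thm:main}, $\operatorname{si}(M)$ has no coloop, and the positive integers $m_{M_j}$ have product $1$. So $1=m_{M_j}\ge2^{d_j-2}\beta(M_j)$, which forces $d_j=2$ and $\beta(M_j)=1$. A simple matroid of rank $2$ is some $U_{2,n}$, with $\beta=n-2$, so $M_j\cong U_{2,3}$. Conversely $m_{U_{2,3}}=1$, the empty matroid has $m=1$, and $m$ is multiplicative.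
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHMPW}
Braden, Huh, Matherne, Proudfoot and Wang, \emph{Singular Hodge theory for combinatorial geometries}.

\bibitem{BV}
Braden and Vysogorets, Electron. J. Combin. 27 (2020).

\bibitem{FMSV}
Ferroni, Matherne, Stevens and Vecchi, Adv. Math. 449 (2024).

\bibitem{Huh}
Huh, \emph{Combinatorics and Hodge theory}, Proc. ICM 2022.

\bibitem{Wang}
Yiyu Wang, \emph{Microlocal multiplicity of matroid Schubert varieties}, arXiv:2408.09654 (2024).

\end{thebibliography}
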